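\title{Projective determinacy and the adversarial Ramsey property}

\begin{abstract}
In a Gowers space two players build an infinite sequence of points, each choosing points inside subspaces chosen by the other. A set of sequences is adversarially Ramsey if every subspace has a subspace $q$ in which either the first player can force the outcome into the set, or the second player can force it into the complement, while the winner plays only subspaces that are almost all of $q$. We prove that under projective determinacy (PD) every projective set is adversarially Ramsey in every analytic Gowers space, and that this statement is equivalent to PD over ZFC. The subspaces form an uncountable set, so PD does not apply to the games directly. We restrict both players to a filter of subspaces that is generic over a suitable model all of whose elements are countable, take a canonical winning strategy in the restricted game, and use genericity to turn it into a strategy in the original games.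
\end{abstract}

\section{Introduction}\label{sec:intro}

A Ramsey theorem says that a coloring becomes simple after passing to a subspace. A determinacy theorem says that one of two players can control the outcome of a game. The property studied here asks for both at once. We define it first and then show, on the simplest examples, that it contains each of the two.

\subsection{Gowers spaces and two games}

For a set $X$, let $X^{<\omega}$ be the set of finite sequences of elements of $X$; we write $|s|$ for the length of $s$ and $s^\frown x$ for $s$ extended by $x$. A quasi-order is a reflexive and transitive relation.

\begin{definition}\label{def:gowers}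
A \emph{Gowers space} is a quintuple $\mathcal G=(P,X,\leqslant,\leqslant^*,\vartriangleleft)$, where $P$ is a nonempty set (of \emph{subspaces}), $X$ is a nonempty, at most countable set (of \emph{points}), $\leqslant$ and $\leqslant^*$ are quasi-orders on $P$, and $\vartriangleleft$ is a subset of $X^{<\omega}\times P$. Write $r\lessapprox p$ when $r\leqslant p$ and $p\leqslant^* r$. The axioms are:
\begin{itemize}
\item[(G1)] if $p\leqslant q$, then $p\leqslant^* q$;
\item[(G2)] if $p\leqslant^* q$, then there is $r\in P$ with $r\lessapprox p$ and $r\leqslant q$;
\item[(G3)] for every $\leqslant$-decreasing sequence $(p_i)_{i\in\omega}$ in $P$ there is $p^*\in P$ with $p^*\leqslant^* p_i$ for all $i$;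
\item[(G4)] for every $p\in P$ and $s\in X^{<\omega}$ there is $x\in X$ with $s^\frown x\vartriangleleft p$;
\item[(G5)] if $s\vartriangleleft p$ and $p\leqslant q$, then $s\vartriangleleft q$.
\end{itemize}
\end{definition}

One reads $p\leqslant q$ as ``$p$ is contained in $q$'', $p\leqslant^*q$ as ``$p$ is almost contained in $q$'', $r\lessapprox p$ as ``$r$ is almost all of $p$'', and $s^\frown x\vartriangleleft p$ as ``after $s$, the point $x$ is admissible for $p$''.

Fix $p\in P$. In the games $A_p$ and $B_p$, players I and II alternately play
\[
\begin{array}{r|cccccc}
\mathrm{I} & p_0 & & y_0,\,p_1 & & y_1,\,p_2 & \\ \hline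
\mathrm{II} & & x_0,\,q_0 & & x_1,\,q_1 & & \cdots
\end{array}
\]
with $x_i,y_i\in X$ and $p_i,q_i\in P$. Each point must be admissible for the subspace that the other player has just played:
\[
(x_0,y_0,\dots,y_{i-1},x_i)\vartriangleleft p_i,\qquad (x_0,y_0,\dots,x_i,y_i)\vartriangleleft q_i .
\]
In the \emph{adversarial Gowers game} $A_p$ the rules also require $p_i\lessapprox p$ and $q_i\leqslant p$ for every $i$; in $B_p$ they require $p_i\leqslant p$ and $q_i\lessapprox p$. The \emph{outcome} is $(x_0,y_0,x_1,y_1,\dots)\in X^\omega$. A player has a \emph{strategy to reach} a set $W\subseteq X^\omega$ if the player has a strategy all of whose plays have outcome in $W$.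

\begin{definition}\label{def:ramsey}
A set $\mathcal X\subseteq X^\omega$ is \emph{adversarially Ramsey} if for every $p\in P$ there is $q\leqslant p$ such that player I has a strategy in $A_q$ to reach $\mathcal X$, or player II has a strategy in $B_q$ to reach $X^\omega\setminus\mathcal X$.
\end{definition}

The two alternatives concern different games, and in each of them the player who is to win is the handicapped one: that player can only trim $q$ slightly, while the opponent may pass to arbitrary subspaces of $q$. So even the determinacy of $A_q$ would not suffice. If I cannot win $A_q$, it would let II win $A_q$, where II is the strong player, and the definition asks II to win $B_q$.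

The set $X^\omega$ carries the product of the discrete topologies on $X$; it is a Polish space, and its projective subsets are meant in the usual sense (recalled in Section~\ref{sec:background}). Two definability conditions on the space will occur. Neither mentions $\leqslant^*$.

\begin{definition}\label{def:analytic}
The space $\mathcal G$ is \emph{analytic} if $P$ can be given a topology such that $P$ is a continuous image of a Polish space, $\leqslant$ is a Borel subset of $P^2$, and $\{p\in P:s\vartriangleleft p\}$ is Borel in $P$ for every $s\in X^{<\omega}$. It is \emph{projective} if $P$ is a projective subset of a Polish space $E$ and the relations $\leqslant$ and $\vartriangleleft$ are projective subsets of $E^2$ and of $X^{<\omega}\times E$, where $X^{<\omega}$ is discrete.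
\end{definition}

\subsection{Examples}

\begin{example}[the one-point space]\label{ex:point}
Let $P=\{p\}$, $X=\omega$, let $\leqslant$ and $\leqslant^*$ be equality, and let $s\vartriangleleft p$ for all $s$. The axioms hold, and the space is both analytic and projective. The subspace moves carry no information, so $A_p$ and $B_p$ are the same game, in which II and I alternately play natural numbers. A set is adversarially Ramsey exactly when this game is determined.
\end{example}

\begin{example}[the space of infinite sets]\label{ex:infinite}
Let $P=[\omega]^\omega$ be the set of infinite subsets of $\omega$ and $X=\omega$. Let $p\leqslant q$ mean $p\subseteq q$, let $p\leqslant^*q$ mean that $p\setminus q$ is finite, and let $s\vartriangleleft p$ mean that $s$ is empty or its last term lies in $p$. Then $r\lessapprox p$ says that $r$ is a cofinite subset of $p$. For (G2) take $r=p\cap q$; for (G3) take $p^*=\{n_0<n_1<\cdots\}$ with $n_i\in p_i$. The space is analytic: $P$ is a $G_\delta$ subset of $2^\omega$, inclusion is closed, and $\{p:s\vartriangleleft p\}$ is clopen.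

Let $C\subseteq\omega$ and let $\mathcal X$ consist of the sequences with $x_0\in C$. Player I wins $A_q$ if and only if some cofinite subset of $q$ lies in $C$. Player II wins $B_q$ if and only if every infinite subset of $q$ has a point outside $C$, that is, if and only if $q\cap C$ is finite. The adversarial Ramsey property of $\mathcal X$ is thus the pigeonhole principle. For $q=\omega$ and $C$ the set of even numbers neither player wins, so the passage to a subspace cannot be avoided.
\end{example}

\begin{example}[failure of (G3)]\label{ex:noG3}
In Example~\ref{ex:infinite} replace $\leqslant^*$ by $\subseteq$. All axioms except (G3) still hold, and $\lessapprox$ becomes equality. Let $\mathcal X$ be the clopen set given by $x_1>y_0$. In $A_q$ player I must play $p_1=q$, and II leaves $\mathcal X$ by $x_1=\min q$. In $B_q$ player I plays $p_1=q\setminus\{0,\dots,y_0\}$ and forces the outcome into $\mathcal X$. So $\mathcal X$ is not adversarially Ramsey.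
\end{example}

\subsection{The results}

Projective determinacy (PD) is the statement that, for every projective $A\subseteq\omega^\omega$, the game in which two players alternately play natural numbers, the first player trying to reach $A$ and the second its complement, is determined: one of them has a strategy to reach his or her target. By Example~\ref{ex:point}, PD is the least one can assume if all projective sets are to be adversarially Ramsey in all analytic Gowers spaces. Since the axioms supply the Ramsey part of the property for the simplest sets (Example~\ref{ex:two} below), it is natural to guess that PD is also enough. The obstacle is that the moves of $A_q$ and $B_q$ come from the set $P$, which may be uncountable, while PD speaks only of games on a countable set. The problem, taken from \cite{deRancourt}, is to prove or disprove that under PD every projective subset of $X^\omega$ is adversarially Ramsey whenever $\mathcal G$ is analytic. The guess is correct. Throughout, the base theory is ZFC.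

\begin{theorem}\label{thm:A}
Assume PD. If $\mathcal G$ is an analytic Gowers space, then every projective set $\mathcal X\subseteq X^\omega$ is adversarially Ramsey.
\end{theorem}

\begin{theorem}\label{thm:B}
Over ZFC the following are equivalent.
\begin{itemize}
\item[(1)] PD.
\item[(2)] For every analytic Gowers space, every projective subset of $X^\omega$ is adversarially Ramsey.
\item[(3)] For every projective Gowers space, every countable family $(\mathcal X_n)_n$ of projective subsets of $X^\omega$ and every $p\in P$, there is a single $q\leqslant p$ such that for every $n$ exactly one of the following holds, and the same one holds for every $q'\leqslant^*q$ in place of $q$: player I has a strategy in $A_q$ to reach $\mathcal X_n$; player II has a strategy in $B_q$ to reach $X^\omega\setminus\mathcal X_n$.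
\item[(4)] Every projective subset of $\omega^\omega$ is adversarially Ramsey in the one-point space of Example~\ref{ex:point}.
\end{itemize}
\end{theorem}

Section~\ref{sec:certificates} reduces winning $A_q$ or $B_q$ to finding a countable object, a certificate, finds one by hand when the payoff depends on two points, and explains what the general proof needs. Section~\ref{sec:background} collects the facts used from descriptive set theory, constructibility and forcing. Sections~\ref{sec:canonical} and~\ref{sec:model} build the two tools, canonical strategies and a model whose small generic extensions are projectively correct. Section~\ref{sec:generic} combines them, and Section~\ref{sec:equivalence} proves Theorem~\ref{thm:B}.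

\section{Certificates}\label{sec:certificates}

In this section $\mathcal G$ is an arbitrary Gowers space and only ZFC is used.

\subsection{The hero and the opponent}

The two alternatives of Definition~\ref{def:ramsey} are symmetric, and we treat them together. Call one of the players the \emph{hero} and the other the \emph{opponent}. The \emph{hero's game at $q$} is $A_q$ if the hero is I and $B_q$ if the hero is II. In both cases the hero's subspaces must be $\lessapprox q$ and the opponent's subspaces must be $\leqslant q$. A sequence $s\in X^{<\omega}$ is a \emph{hero node} if the point following $s$ is chosen by the hero ($|s|$ odd for I, $|s|$ even for II), and an \emph{opponent node} otherwise. The subspace that constrains the point following a hero node is played by the opponent, and the one that constrains the point following an opponent node is played by the hero.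

We record two consequences of (G1)--(G3).

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $u\leqslant q$ and $q\leqslant^* r$, there is $u'$ with $u'\leqslant u$ and $u'\leqslant r$.
\item[(b)] If $p_0\geqslant p_1\geqslant\cdots$, there is $q\leqslant p_0$ with $q\leqslant^*p_i$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (G1) and transitivity $u\leqslant^*r$, and (G2) gives $u'\lessapprox u$ with $u'\leqslant r$. (b) Take $p^*$ as in (G3). By (G2) there is $q\lessapprox p^*$ with $q\leqslant p_0$, and $q\leqslant^*p^*\leqslant^*p_i$ by (G1).
\end{proof}

\begin{lemma}\label{lem:monotone}
Let $W\subseteq X^\omega$ and $q'\leqslant^*q$. If the hero has a strategy to reach $W$ in the hero's game at $q$, then also in the hero's game at $q'$. Moreover, for no $q$ and $\mathcal X$ can I have a strategy in $A_q$ to reach $\mathcal X$ while II has a strategy in $B_q$ to reach $X^\omega\setminus\mathcal X$.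
\end{lemma}

\begin{proof}
Let $\tau$ be the strategy at $q$. Playing at $q'$, the hero simulates a play at $q$ that follows $\tau$ and has the same points. When $\tau$ plays a subspace $r\lessapprox q$, we have $q'\leqslant^*q\leqslant^*r$, so by (G2) the hero can play some $r'\lessapprox q'$ with $r'\leqslant r$. The opponent's next point is admissible for $r'$, hence for $r$ by (G5), and can be copied into the simulation. When the opponent plays $u'\leqslant q'$, Lemma~\ref{lem:basic}(a) gives $u\leqslant u'$ with $u\leqslant q$, and the hero feeds $u$ to the simulation. The point given by $\tau$ is admissible for $u$, hence for $u'$ by (G5). The two plays have the same outcome, which lies in $W$.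

For the last statement, play the two strategies against each other. All subspaces played are $\lessapprox q$, in particular $\leqslant q$, so the play is legal in both $A_q$ and $B_q$. Its outcome would lie in $\mathcal X$ and in the complement.
\end{proof}

\subsection{Certificates and the strategies they give}

A strategy in the hero's game must answer every subspace $u\leqslant q$, so it is an uncountable object. The following countable object is enough to produce one. A \emph{tree} on a set $M$ is a nonempty subset of $M^{<\omega}$ closed under initial segments; $[S]$ denotes the set of infinite branches of a tree $S$.

\begin{definition}\label{def:certificate}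
A \emph{certificate} for the hero and $W\subseteq X^\omega$ is a tree $S\subseteq X^{<\omega}$ with subspaces $(r_s)_{s\in S}$ such that:
\begin{itemize}
\item[(C1)] if $s\in S$ is an opponent node and $s^\frown x\vartriangleleft r_s$, then $s^\frown x\in S$;
\item[(C2)] if $s\in S$ is a hero node and $u\leqslant r_s$, there is $x$ with $s^\frown x\vartriangleleft u$ and $s^\frown x\in S$;
\item[(C3)] $[S]\subseteq W$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:certificate}
Let $S,(r_s)$ be a certificate for the hero and $W$, and let $q\leqslant^*r_s$ for all $s\in S$. Then the hero has a strategy to reach $W$ in the hero's game at $q$.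
\end{lemma}

\begin{proof}
The hero keeps the sequence $s$ of points played so far in $S$. If $s$ is an opponent node, the hero has to supply the subspace for the next point (as the first move if $s=\emptyset$, and together with the last point of $s$ otherwise). Since $q\leqslant^*r_s$, (G2) gives $r\lessapprox q$ with $r\leqslant r_s$, and the hero plays $r$. The opponent's point satisfies $s^\frown x\vartriangleleft r$, so $s^\frown x\vartriangleleft r_s$ by (G5) and $s^\frown x\in S$ by (C1). If $s$ is a hero node, the opponent has played some $u\leqslant q$. Lemma~\ref{lem:basic}(a) gives $u'\leqslant u$ with $u'\leqslant r_s$, and (C2) gives $x$ with $s^\frown x\vartriangleleft u'$ and $s^\frown x\in S$. By (G5) the point $x$ is admissible for $u$, and the hero plays it. The outcome is a branch of $S$ and lies in $W$ by (C3).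
\end{proof}

\subsection{Payoffs that depend on two points}

The source of (C2) is a dichotomy that costs nothing. Given $s\in X^{<\omega}$ and $Y\subseteq X$, say that $r\in P$ \emph{decides} $(s,Y)$ if one of the following holds:
\begin{itemize}
\item[($\alpha$)] every $u\leqslant r$ admits $y\in Y$ with $s^\frown y\vartriangleleft u$;
\item[($\beta$)] no $y\in Y$ satisfies $s^\frown y\vartriangleleft r$.
\end{itemize}
Every $r$ has a subspace that decides $(s,Y)$: if ($\alpha$) fails for $r$, a witness $u\leqslant r$ satisfies ($\beta$).

\begin{example}\label{ex:two}
Let $C\subseteq X^2$, let $\mathcal X$ consist of the sequences with $(x_0,y_0)\in C$, and put $C_x=\{y:(x,y)\in C\}$. We show that $\mathcal X$ is adversarially Ramsey. Fix $p$. Going through the countably many $x\in X$ one at a time, choose a decreasing sequence of subspaces $r_{(x)}\leqslant p$ such that $r_{(x)}$ decides $((x),C_x)$. By Lemma~\ref{lem:basic}(b) there is $p'\leqslant p$ with $p'\leqslant^*r_{(x)}$ for all $x$. Let $Z$ be the set of $x$ for which $r_{(x)}$ satisfies ($\alpha$); for $x\notin Z$ it satisfies ($\beta$). Finally let $q\leqslant p'$ decide $(\emptyset,X\setminus Z)$. Put $r_\emptyset=q$, and $r_s=p$ for $|s|\ge2$. Then $q\leqslant^*r_s$ for all $s$.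

Suppose $q$ satisfies ($\beta$): every $x$ with $(x)\vartriangleleft q$ lies in $Z$. Let I be the hero and let $S$ consist of the sequences whose first term, if any, is some $x\in Z$ and whose second term, if any, is in $C_x$. Then (C1) holds at $\emptyset$, (C2) holds at $(x)$ by ($\alpha$) for $r_{(x)}$, and $[S]\subseteq\mathcal X$.

Suppose $q$ satisfies ($\alpha$): every $u\leqslant q$ admits $x\notin Z$ with $(x)\vartriangleleft u$. Let II be the hero and let $S$ consist of the sequences whose first term, if any, is some $x\notin Z$ and whose second term, if any, is outside $C_x$. Then (C2) holds at $\emptyset$, (C1) holds at $(x)$ by ($\beta$) for $r_{(x)}$, and $[S]\cap\mathcal X=\emptyset$.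

In both cases every extension of a node of length at least $2$ is in $S$, so at such nodes (C1) is automatic and (C2) follows from (G4). Lemma~\ref{lem:certificate} finishes the proof.
\end{example}

The argument is a backward induction. It decides countably many questions, diagonalizes, reads off from the answers a \emph{new} set $Z$, and decides again. When the payoff depends on the whole sequence there is no last move at which to start, and determinacy has to take the place of the induction.

\subsection{The plan}\label{subsec:plan}

For a countable nonempty set $G\subseteq P$ let $\Gamma_G$ be the game played like $A_p$ and $B_p$, except that the only requirement on subspaces is $p_i,q_i\in G$. Player I tries to reach $\mathcal X$ and II the complement. The moves now come from a countable set, so PD determines $\Gamma_G$ when $\mathcal X$ is projective. Call the winner the hero. A winning strategy $\sigma$ yields a tree $S$ of points for which (C1) and (C3) hold, and (C2) holds for those $u$ that belong to $G$. If $G$ is downward directed, Lemma~\ref{lem:basic}(b) gives a $q$ almost contained in every member of $G$. What remains is to pass in (C2) from ``all $u\in G$'' to ``all $u\leqslant r_s$''.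

For this we take $G$ to be a filter that is generic over a model $N$, that is, $G$ meets every dense subset of $P\cap N$ that belongs to $N$. Then for each $Y\in N$ some $r\in G$ decides $(s,Y)$, and if every $u\in G$ admits a point of $Y$, then ($\beta$) is excluded. In Example~\ref{ex:two}, played in the space of infinite sets with $C\in N$, the filter $G$ contains $Y$ or $\omega\setminus Y$ for each $Y\subseteq\omega$ in $N$, and the role of $Z$ is played by $\{x:C_x\in G\}$. This set is defined from $G$, so at first sight it lies only in the extension $N[G]$. The diagonalization reappears as the fact that $N[G]$ has no new reals, so the set lies in $N$ after all and $G$ decides it.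

The whole argument therefore depends on getting $S$ into $N[G]$, and an arbitrary winning strategy will not do.

\begin{example}\label{ex:bad}
In the space of infinite sets let $G$ be countable and nonempty. Listing each member of $G$ infinitely often and picking new elements alternately, we get disjoint sets $Y,Y'\subseteq\omega$, each meeting every $u\in G$ in an infinite set. Let $\mathcal X=\emptyset$, so that every strategy of II wins $\Gamma_G$; let $\sigma$ answer $p_0$ with a point of $p_0\cap Y$. All first points played by $\sigma$ lie in $Y$. For every $r\in G$ the subspace $r\cap Y'\leqslant r$ misses $Y$, so (C2) fails at $\emptyset$ for every choice of $r_\emptyset\in G$.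
\end{example}

We thus need a winning strategy that is defined from $G$, without choices, by a projective formula (Section~\ref{sec:canonical}), and a model $N$ over which generic filters exist and whose generic extensions evaluate that formula correctly (Section~\ref{sec:model}).

\section{Background}\label{sec:background}

A \emph{real} is an element of $\omega^\omega$, and $V$ is the universe of all sets. PD is assumed from here to the end of Section~\ref{sec:generic}.

\subsection{Projective sets and formulas}

The projective subsets of Polish spaces are obtained from the Borel sets by finitely many applications of complementation and of projection along a Polish factor. They are closed under finite Boolean operations and under images and preimages by Borel maps. A subset of a finite product of copies of $\omega$ and $\omega^\omega$ is projective if and only if it is defined, with real parameters, by a formula of \emph{second-order arithmetic}: the language with variables for numbers and for reals, the symbols $+,\cdot,<,=$, and evaluation $y(n)$. Finite sequences of numbers are coded by numbers; subsets of $\omega$ or $\omega^{<\omega}$ and countable sequences of reals are coded by reals, in a fixed computable way.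

For $R\subseteq\omega^\omega$ let $(\omega,R)$ be the structure in which real variables range over $R$; truth in $V$ means truth in $(\omega,\omega^\omega)$. A formula is \emph{arithmetical}, or $\Sigma^1_0$, or $\Pi^1_0$, if it has no real quantifier. A $\Sigma^1_{j+1}$ formula is one of the form $\exists y\,\psi$ with $\psi\in\Pi^1_j$, and a $\Pi^1_{j+1}$ formula is one of the form $\forall y\,\psi$ with $\psi\in\Sigma^1_j$, where $y$ is a real variable.

\begin{lemma}\label{lem:normal}
For every formula $\theta$ of second-order arithmetic and all large $j$ there is a $\Sigma^1_j$ formula equivalent to $\theta$ over every $(\omega,R)$ such that $R$ contains the constant sequences.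
\end{lemma}

\begin{proof}
Pass to prenex form. Replace each number quantifier over $n$ that stands before a real quantifier by the same quantifier over a new real variable $y$, substituting $y(0)$ for $n$. Insert dummy real quantifiers until the real quantifiers alternate, begin with $\exists$, and number $j$.
\end{proof}

\subsection{Consequences of PD}

A tree is \emph{pruned} if every node has a proper extension in it. We write $d\ge_Td_0$ if $d_0$ is computable from $d$, and $a\oplus b$ for the real that interleaves $a$ and $b$. A \emph{cone} is a set $\{d:d\ge_Td_0\}$, and ``for a cone of $d$'' means ``for all $d$ in some cone''. The intersection of countably many cones contains a cone, since any countably many reals are computable from a single real. A set of reals is \emph{Turing-invariant} if it is a union of Turing degrees. Let $HC$ be the set of hereditarily countable sets.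

\begin{itemize}
\item[(D1)] \emph{Games with countably many moves.} A game of length $\omega$ with moves in a countable set, a pruned tree of legal positions and a projective payoff set is determined. (Code the moves by numbers, and let the first player to break the rules lose.)
\item[(D2)] \emph{Scales} \cite[\S 6C]{Moschovakis}. Every projective set $W\subseteq\omega^\omega$, and likewise every projective $W\subseteq(\omega^\omega)^2$, carries a \emph{projective scale}: a sequence of maps $\varphi_n$ from $W$ to the ordinals such that
\begin{itemize}
\item[$\bullet$] if $z_i\in W$, $z_i\to z$, and each $\varphi_n(z_i)$ is eventually constant in $i$, then $z\in W$ (the \emph{scale property});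
\item[$\bullet$] the relation ``$z\in W$ and ($z'\notin W$ or $\varphi_n(z)\le\varphi_n(z')$)'' in $(n,z,z')$, and its version with $<$, are projective.
\end{itemize}
\item[(D3)] \emph{Regularity.} Every uncountable projective set contains a continuous injective image of $2^\omega$, and every projective set has the Baire property.
\item[(D4)] \emph{Martin's cone theorem.} A projective Turing-invariant set $A$ of reals contains a cone or is disjoint from a cone. (Let $\sigma$ be a winning strategy in the game with payoff $A$. If $d\ge_T\sigma$, the play of $\sigma$ against the moves $d$ has the degree of $d$, so $d\in A$ if $\sigma$ is for the first player and $d\notin A$ otherwise.)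
\item[(D5)] \emph{(ZFC)} A set of reals is projective if and only if it is definable over $(HC,\in)$ with parameters. Moreover $HC$ satisfies ZFC minus the Power Set axiom.
\end{itemize}

A scale makes $W$ behave like a closed set: convergence together with stabilization of the ordinals keeps the limit in $W$. It is used in this way twice, in Lemma~\ref{lem:good} and in \eqref{eq:proj}.

The Kuratowski--Ulam theorem says that a set $A\subseteq2^\omega\times2^\omega$ with the Baire property is meager if and only if the section $\{b:(a,b)\in A\}$ is meager for comeager many $a$; the same holds with the coordinates exchanged.

\begin{lemma}\label{lem:wo}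
A projective set $B$ of reals with a projective well-ordering is countable.
\end{lemma}

\begin{proof}
Otherwise (D3) gives a continuous injection $2^\omega\to B$, and pulling back gives a projective well-ordering $\prec$ of $2^\omega$. If some initial segment $\{b:b\prec a\}$ is non-meager, let $I$ be the one with $a$ least; otherwise let $I=2^\omega$. Then $I$ is projective and non-meager, and $\{b:b\prec a'\}$ is meager for every $a'\in I$. The sets $\{(a,b)\in I^2:b\prec a\}$ and $\{(a,b)\in I^2:a\prec b\}$ have the Baire property by (D3), and all their sections in one direction are meager, so they are meager. The diagonal is meager too, so $I^2$ is meager. Then comeager many sections of $I^2$ are meager. As $I$ is non-meager, this applies to the section at some $a\in I$, which is $I$ itself, a contradiction.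
\end{proof}

\subsection{Constructibility}

For a set $A$ of ordinals, $L_0[A]=\emptyset$, $L_{\beta+1}[A]$ is the set of subsets of $L_\beta[A]$ definable with parameters over $(L_\beta[A],\in,A\cap L_\beta[A])$, unions are taken at limits, and $L[A]$ is the union of all levels. The class $L[A]$ is a model of ZFC, contained in every transitive model of ZFC that contains $A$ and all ordinals. It has a canonical well-ordering $<_A$, in which each level is an initial segment and whose restrictions to the levels are built by recursion along with the levels. This recursion is absolute for transitive models of ZFC minus Power Set, such as $HC$. \emph{Condensation} gives: if $\kappa>\omega$ is regular in $L[A]$ and $A$ is a bounded subset of $\kappa$, then $L_\kappa[A]$ is the set of elements of $L[A]$ whose transitive closure has size less than $\kappa$ in $L[A]$. Below, $\omega_1$ always means the $\omega_1$ of $V$; it is regular in every $L[A]$.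

\begin{lemma}\label{lem:LA}
If $A$ is a bounded subset of $\omega_1$, then $L_{\omega_1}[A]$ is a transitive model of ZFC containing $A$, and each of its elements is countable in $V$.
\end{lemma}

\begin{proof}
First let $a\subseteq\omega$. By condensation every real of $L[a]$ lies in $L_\beta[a]$ for some $\beta<\omega_1$, so the set $\omega^\omega\cap L[a]$ and its order $<_a$ are definable over $HC$. By (D5) and Lemma~\ref{lem:wo}, $L[a]$ has only countably many reals, and hence only countably many subsets of $\omega$.

Let $\omega\le\lambda<\omega_1$, and let $a\subseteq\omega$ code both $A$ and a well-ordering of $\omega$ of type $\lambda$. Then $A\in L[a]$, so $L[A]\subseteq L[a]$, and $L[a]$ contains a bijection $\omega\to\lambda$. This bijection carries the subsets of $\omega$ in $L[a]$ onto the subsets of $\lambda$ in $L[a]$, so $\mathcal P(\lambda)\cap L[A]$ is countable in $V$ and has size less than $\omega_1$ in $L[A]$. Thus $\omega_1$ is a regular strong limit cardinal of $L[A]$, that is, inaccessible there. For an inaccessible $\kappa$ the sets of hereditary size less than $\kappa$ form $V_\kappa$, a model of ZFC. By condensation, $L_{\omega_1}[A]=V_{\omega_1}\cap L[A]$ is a model of ZFC, and it contains $A$. Each $L_\beta[A]$ with $\beta<\omega_1$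 is countable and transitive, which gives the last claim.
\end{proof}

\subsection{Forcing}

Let $M$ be a transitive set that models ZFC and let $\mathbb Q\in M$ be a quasi-ordered set, whose elements are called conditions. A set $D\subseteq\mathbb Q$ is \emph{dense below $r$} if every condition below $r$ has an element of $D$ below it, and \emph{dense} if this holds for all $r$. A \emph{filter} is a nonempty, upward closed, downward directed set $K\subseteq\mathbb Q$; it is \emph{generic over $M$} if it meets every dense $D\in M$. All generic filters below are elements of $V$. The extension $M[K]$ consists of the values $\tau_K$ of the names $\tau\in M$. We do not assume that $M$ is countable; (M1) and (M4) hold for any generic filter that is given, (M2) is proved inside $M$, and countability enters only in (M3).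

\begin{itemize}
\item[(M1)] $M[K]$ is a transitive model of ZFC with $M\cup\{K\}\subseteq M[K]$. For each formula $\chi$ the relation $r\Vdash\chi(\tau)$ is definable over $M$, and $M[K]\models\chi(\tau_K)$ if and only if some $r\in K$ forces $\chi(\tau)$. If $D\in M$ is dense below some $r\in K$, then $K$ meets $D$.
\item[(M2)] Conditions below a condition forcing $\chi$ force $\chi$. If the conditions forcing $\chi$ are dense below $r$, then $r$ forces $\chi$. If $r$ does not force $\chi$, some condition below $r$ forces $\neg\chi$. If $r$ forces that $\tau$ is a real, then for each $i$ the conditions forcing $\tau(i)=n$ for some $n$ are dense below $r$.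
\item[(M3)] If $\mathcal P(\mathbb Q)\cap M$ is countable in $V$, every condition belongs to a generic filter over $M$. If all elements of $M$ are countable in $V$, this applies to every $\mathbb Q\in M$, because $\mathcal P(\mathbb Q)\cap M\in M$; and then all elements of $M[K]$ are countable in $V$ too, because $\tau_K$ is an image of a subset of $\tau$.
\item[(M4)] If $\mathbb P,\mathbb Q\in M$, $G$ is $\mathbb P$-generic over $M$ and $g$ is $\mathbb Q$-generic over $M[G]$, then $G\times g$ is $\mathbb P\times\mathbb Q$-generic over $M$ and $M[G\times g]=M[G][g]$.
\item[(M5)] If a tree $T\in M$ has an infinite branch in $V$, it has one in $M$. (Otherwise $M$ contains a map from $T$ to the ordinals that decreases strictly along extensions.)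
\end{itemize}

We write $V^M_\alpha=V_\alpha\cap M$, so that $V^M_{\alpha+1}=\mathcal P(V^M_\alpha)\cap M$. A formula of second-order arithmetic holds in $M$ if and only if it holds in $(\omega,\omega^\omega\cap M)$.

\subsection{Reduction to subspaces that are reals}

The core of the paper is the following statement, proved in Sections~\ref{sec:canonical}--\ref{sec:generic}.

\begin{proposition}\label{prop:core}
Assume PD. If $\mathcal G$ is a projective Gowers space, then every projective set $\mathcal X\subseteq X^\omega$ is adversarially Ramsey.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:core}]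
An analytic space need not be given as a subset of a Polish space, so we pull the structure back. Every nonempty Polish space is a continuous image of $\omega^\omega$, so there is a continuous surjection $\pi:\omega^\omega\to P$. Let $\tilde{\mathcal G}$ have $\tilde P=\omega^\omega$ and the same points; let $u\leqslant v$, $u\leqslant^*v$ and $s\vartriangleleft u$ hold in $\tilde{\mathcal G}$ exactly when $\pi(u)\leqslant\pi(v)$, $\pi(u)\leqslant^*\pi(v)$ and $s\vartriangleleft\pi(u)$ hold in $\mathcal G$. Then $\lessapprox$ is also pulled back. Axioms (G1), (G4) and (G5) transfer directly, and for (G2) and (G3) any preimage of a witness is a witness. The relation $\leqslant$ of $\tilde{\mathcal G}$ is the preimage of a Borel set under the continuous map $\pi\times\pi$, and $\vartriangleleft$ is a countable union of Borel sets $\{s\}\times\pi^{-1}\{p:s\vartriangleleft p\}$. So $\tilde{\mathcal G}$ is projective.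

Given $p\in P$, pick $v$ with $\pi(v)=p$, and let $u\leqslant v$ be such that some hero wins the hero's game at $u$ in $\tilde{\mathcal G}$. Then $\pi(u)\leqslant p$, and the same hero wins at $\pi(u)$ in $\mathcal G$: the hero feeds the strategy preimages of the opponent's subspaces and plays the images under $\pi$ of the subspaces it returns. All rules are preserved in both directions and the points are unchanged.
\end{proof}

For Proposition~\ref{prop:core}, a Borel isomorphism of $E$ with a Borel subset of $\omega^\omega$ and an injection of $X$ into $\omega$ allow us to assume:

\medskip
\noindent\emph{Standing assumption for Sections~\ref{subsec:definable} and~\ref{sec:generic}.} $X\subseteq\omega$, and $P\subseteq\omega^\omega$, $\leqslant$ and $\vartriangleleft$ are projective. A projective set $\mathcal X\subseteq X^\omega$ is fixed, and $W_{\mathrm I}=\mathcal X$, $W_{\mathrm{II}}=X^\omega\setminus\mathcal X$.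

\section{Canonical strategies}\label{sec:canonical}

\subsection{Good moves}

Let $M$ be a countable set of moves and $\mathcal T\subseteq M^{<\omega}$ a pruned tree of legal positions; I moves at positions of even length and II at positions of odd length. Let $\rho:[\mathcal T]\to X^\omega$ be continuous, let one player be the hero, and let $W\subseteq X^\omega$ be projective. The hero wins a play $\alpha$ if $\rho(\alpha)\in W$. A position is \emph{winning} if the hero has a winning strategy from it. We write $ha$ for the position $h$ followed by the move $a$.

The first idea for a canonical strategy, to play the least move that leads to a winning position, fails. Let $M=\{0,1\}$, let all moves be legal, and let the hero win by playing $1$ at some time. Every position is winning, and the least move $0$, repeated forever, loses. The hero has to make progress, and a scale measures progress. The construction below, of the ``third periodicity'' type, compares two moves by a game.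

Fix a projective scale $(\varphi_n)$ on $W$, and for $z\in W$ let $\psi_n(z)$ be the rank of the tuple $(\varphi_0(z),\dots,\varphi_n(z))$ among all such tuples in the lexicographic order. The advantage of $\psi_n$ over $\varphi_n$ is coherence:
\begin{equation}\label{eq:coherent}
\psi_n(z)\le\psi_n(z')\ \Longrightarrow\ \psi_k(z)\le\psi_k(z')\quad\text{for } k\le n .
\end{equation}
If $\psi_n(z_i)$ is eventually constant in $i$, then so is $\varphi_n(z_i)$. The relation ``$z\in W$ and ($z'\notin W$ or $\psi_n(z)\le\psi_n(z')$)'' is projective in $(n,z,z')$, because the lexicographic comparison is expressed by bounded number quantifiers from the relations in (D2).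

For a position $h$ with the hero to move and legal moves $a,a'$ at $h$, the \emph{comparison game} $\mathrm{Cmp}(h;a,a')$ is played by $\mathsf F$ and $\mathsf S$ on two boards. Board~1 starts at $ha$ and board~2 at $ha'$. Each round consists of four legal moves:
\begin{enumerate}
\item $\mathsf F$ makes the opponent's move on board~1;
\item $\mathsf S$ makes the opponent's move on board~2;
\item $\mathsf F$ makes the hero's move on board~2;
\item $\mathsf S$ makes the hero's move on board~1.
\end{enumerate}
If $\alpha$ and $\beta$ are the resulting plays on boards 1 and 2, then $\mathsf S$ wins if and only if
\[
\rho(\alpha)\in W\ \text{ and }\ \big(\rho(\beta)\notin W\ \text{ or }\ \psi_{|h|}(\rho(\alpha))\le\psi_{|h|}(\rho(\beta))\big).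
\]
So $\mathsf S$ claims that $a$ is at least as good as $a'$, and defends the claim as the hero after $a$ and as the opponent after $a'$. By (D1) the game is determined. A move $a$ is \emph{good at $h$} if $\mathsf S$ has a winning strategy in $\mathrm{Cmp}(h;a,a')$ for every legal $a'$.

In the example above, with $\rho$ the identity, let $\varphi_n(z)$ be, for every $n$, the first time at which the hero plays $1$; this is a scale. At a position where the hero has not yet played $1$, the move $1$ is good, since it makes this time as small as possible, and $0$ is not, since $\mathsf S$ loses every play of $\mathrm{Cmp}(h;0,1)$.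

\begin{lemma}\label{lem:good}
Let $h$ be a winning position with the hero to move.
\begin{itemize}
\item[(i)] Some move is good at $h$.
\item[(ii)] If $a$ is good at $h$, then $ha$ is winning.
\item[(iii)] Fix a well-ordering of $M$. If the empty position is winning, then the strategy ``play the least good move'' is defined at every position consistent with it at which the hero is to move, and it is winning.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Suppose not. By determinacy, for every legal $a$ there is a legal $a'$ such that $\mathsf F$ has a winning strategy in $\mathrm{Cmp}(h;a,a')$. Choose $a_0$ with $ha_0$ winning, and then inductively $a_{i+1}$ and a winning strategy $\tau_i$ of $\mathsf F$ in the game $\mathrm{Cmp}_i=\mathrm{Cmp}(h;a_i,a_{i+1})$. We play on boards $i=0,1,2,\dots$ at once, board $i$ starting at $ha_i$; boards $i$ and $i+1$ are boards 1 and 2 of $\mathrm{Cmp}_i$. In each round, first every $\tau_i$ makes the opponent's move on board $i$. The move just made on board $i+1$ counts as the first move of $\mathsf S$ in this round of $\mathrm{Cmp}_i$, and $\tau_i$ answers with the hero's move on board $i+1$. On board $0$ the hero's move is given by a winning strategy from $ha_0$. The hero's move on board $i$ so obtained counts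 as the last move of $\mathsf S$ in this round of $\mathrm{Cmp}_i$.

Let $\alpha_i$ be the play on board $i$. Then $\rho(\alpha_0)\in W$. Since $\mathsf S$ loses $\mathrm{Cmp}_i$, the hypothesis $\rho(\alpha_i)\in W$ implies $\rho(\alpha_{i+1})\in W$ and $\psi_{|h|}(\rho(\alpha_{i+1}))<\psi_{|h|}(\rho(\alpha_i))$. This gives an infinite descending sequence of ordinals.

(ii) Choose $a'$ with $ha'$ winning and a winning strategy of $\mathsf S$ in $\mathrm{Cmp}(h;a,a')$. From $ha$ the hero simulates this game: the real opponent's moves are the moves of $\mathsf F$ on board~1, and the moves of $\mathsf F$ on board~2 follow a winning strategy of the hero from $ha'$. The hero plays the moves that $\mathsf S$ makes on board~1. Since $\mathsf S$ wins, $\rho(\alpha)\in W$.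

(iii) Every legal move of the opponent at a winning position leads to a winning position. With (i) and (ii), this shows by induction that the strategy is defined along its plays and passes only through winning positions. Winning positions are not enough, as the example shows; we approximate a given play by won plays whose ordinals stabilize.

Let $\alpha$ be a play following the strategy, with the hero to move at $h_0\subset h_1\subset\cdots$, good moves $a_n$ and answers $b_n$, so that $h_{n+1}=h_na_nb_n$. Board $n$ starts at $h_na_n$ and continues with $b^n_0,c^n_0,b^n_1,c^n_1,\dots$, where the $b$'s are moves of the opponent, the $c$'s are moves of the hero, and $b^n_0=b_n$. On board $0$ the hero follows a winning strategy from $h_0a_0$. The move $c^n_0$ is a legal move at $h_{n+1}$, a competitor of $a_{n+1}$. Once it is known, fix a winning strategy $\tau_{n+1}$ of $\mathsf S$ in $\mathrm{Cmp}(h_{n+1};a_{n+1},c^n_0)$, which exists because $a_{n+1}$ is good. Board $n+1$ serves as board~1 of this game and board $n$ as board~2, so that round $k$ is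
\[
\mathsf F:\ b^{n+1}_k,\qquad \mathsf S:\ b^n_{k+1},\qquad \mathsf F:\ c^n_{k+1},\qquad \mathsf S:\ c^{n+1}_k .
\]
Thus $\tau_{n+1}$ computes $b^n_{k+1}$ from the $b^{n+1}_j$ and $c^n_j$ with $j\le k$, and it computes $c^{n+1}_k$ from the $b^{n+1}_j$ with $j\le k$ and the $c^n_j$ with $j\le k+1$. The following table lists the moves after $h_0$ on the first boards.
\[
\begin{array}{r|c|cc|cc|cc|c}
 & & \multicolumn{2}{c|}{t=0} & \multicolumn{2}{c|}{t=1} & \multicolumn{2}{c|}{t=2} & \\ \hline
\text{board } 0 & a_0 & b^0_0 & c^0_0 & b^0_1 & c^0_1 & b^0_2 & c^0_2 & \cdots\\
\text{board } 1 & a_0 & b_0 & a_1 & b^1_0 & c^1_0 & b^1_1 & c^1_1 & \cdots\\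
\text{board } 2 & a_0 & b_0 & a_1 & b_1 & a_2 & b^2_0 & c^2_0 & \cdots
\end{array}
\]
Stage $t$ consists of the moves $b^n_k,c^n_k$ with $n+k=t$. Within it we compute the $b$'s upward, $b^t_0=b_t,\,b^{t-1}_1,\dots,b^0_t$, and then the $c$'s downward, $c^0_t,c^1_{t-1},\dots,c^t_0$. The move $b^n_{k+1}$ needs $b^{n+1}_k$, computed just before, and moves of earlier stages. The move $c^0_t$ needs $b^0_0,\dots,b^0_t$. The move $c^{n+1}_k$ needs $b^{n+1}_k$ and $c^n_{k+1}$, both already computed in this stage, and moves of earlier stages. So all boards are filled.

Let $\alpha_n$ be the play on board $n$. It extends $h_na_n$, so $\alpha_n\to\alpha$ and $\rho(\alpha_n)\to\rho(\alpha)$. We have $\rho(\alpha_0)\in W$, and since $\tau_{n+1}$ wins, inductively $\rho(\alpha_{n+1})\in W$ and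
\[
\psi_{|h_{n+1}|}(\rho(\alpha_{n+1}))\le\psi_{|h_{n+1}|}(\rho(\alpha_n)).
\]
As $|h_{n+1}|\ge n+1$, \eqref{eq:coherent} shows that for each $k$ the sequence $(\psi_k(\rho(\alpha_n)))_{n\ge k}$ is non-increasing, hence eventually constant. The scale property gives $\rho(\alpha)\in W$.
\end{proof}

\subsection{The canonical strategy in $\Gamma_G$ is uniformly projective}\label{subsec:definable}

Fix projective scales on $W_{\mathrm I}$ and $W_{\mathrm{II}}$ once and for all. Let $G\subseteq P$ be countable and nonempty. The game $\Gamma_G$ of Section~\ref{subsec:plan} fits the setting above: the first move is an element of $G$, all later moves are pairs $(x,u)\in X\times G$, the tree of legal positions is pruned by (G4), and $\rho$ sends a play to its sequence of points. By (D1), one of the players $\eta\in\{\mathrm I,\mathrm{II}\}$ has a strategy in $\Gamma_G$ to reach $W_\eta$.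

A well-ordering $\prec$ of $G$ well-orders the moves: first moves by $\prec$, and pairs $(x,u)$ lexicographically, first by the order of $\omega$ and then by $\prec$. For $\eta\in\{\mathrm I,\mathrm{II}\}$ let $\sigma^\eta_{G,\prec}$ be the partial function that assigns, to each legal position $h$ with $\eta$ to move at which a good move exists for the hero $\eta$ and the target $W_\eta$, the least good move.

To express this in second-order arithmetic we replace subspaces by indices. Let $e=(e_j)_{j\in\omega}$ enumerate $G$, possibly with repetitions. A \emph{lift} of a move or a sequence of moves is obtained by replacing each subspace $u$ by some $j$ with $e_j=u$.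

\begin{lemma}\label{lem:definable}
There are formulas $\Phi_{\mathrm I},\Phi_{\mathrm{II}}$ of second-order arithmetic, with real parameters and independent of $G$ and $\prec$, such that the following holds. If $e$ enumerates $G$, $o=\{(i,j):e_i\prec e_j\}$, and $h^\#,a^\#$ are lifts of a finite sequence of moves $h$ and of a move $a$, then
\begin{equation}\label{eq:phi}
a=\sigma^\eta_{G,\prec}(h)\iff\Phi_\eta(e,o,h^\#,a^\#).
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal T_e$ be the tree of legal positions of the \emph{index game}, in which indices $j$ are played and $j$ imposes the constraint of $e_j$. Membership in $\mathcal T_e$ is projective in $e$, since it is expressed through the relations $s\vartriangleleft e_j$. Let $\mathrm{Gd}_\eta(e,h^\#,a^\#)$ say: for every $b$ with $h^\#b\in\mathcal T_e$ there is a real coding a strategy of $\mathsf S$ in the index version of $\mathrm{Cmp}(h^\#;a^\#,b)$ such that, for every real coding a sequence of moves of $\mathsf F$, the moves of $\mathsf S$ are legal as long as those of $\mathsf F$ are, and $\mathsf S$ wins if all moves are legal. This is a formula of second-order arithmetic, because the winning condition is projective uniformly in $|h^\#|$.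

Replacing indices by subspaces maps $\mathcal T_e$ onto the tree of $\Gamma_G$; it preserves length, legality and the sequence of points, and every lift of a legal move is legal. Hence $\mathsf S$ has a winning strategy in a comparison game if and only if $\mathsf S$ has one in its index version. In one direction, $\mathsf S$ projects the moves of $\mathsf F$ and lifts the answers by least indices; in the other, $\mathsf S$ lifts the moves of $\mathsf F$ by least indices and projects the answers. So for legal $ha$ with $\eta$ to move at $h$, $\mathrm{Gd}_\eta(e,h^\#,a^\#)$ holds if and only if $a$ is good at $h$.

Let $\Phi_\eta(e,o,h^\#,a^\#)$ say: $h^\#a^\#\in\mathcal T_e$, player $\eta$ moves at $h^\#$, $\mathrm{Gd}_\eta(e,h^\#,a^\#)$ holds, and $\mathrm{Gd}_\eta(e,h^\#,b)$ fails for every $b$ with $h^\#b\in\mathcal T_e$ that strictly precedes $a^\#$. Here $j$ precedes $j'$ if $(j,j')\in o$, and $(x,j)$ precedes $(x',j')$ if $x<x'$, or $x=x'$ and $(j,j')\in o$.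
\end{proof}

\section{A model with correct generic extensions}\label{sec:model}

The formula $\Phi_\eta$ needs an enumeration of $G$, and $N[G]$ will in general not contain one. An enumeration is a real; as $N[G]$ will have no new reals, it would lie in $N$ and put $G$ into $N$. In the space of infinite sets this is impossible, since the complement of $G$ in $P\cap N$ would be a dense set in $N$. We shall therefore evaluate $\Phi_\eta$ in a further extension $N[G][g]$, at reals that are not in $N$. The transitive collapse of a countable elementary submodel of a large initial segment of $V$ is correct about projective statements, but elementarity says nothing about parameters outside the model. The following proposition gives what is needed.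

\begin{proposition}\label{prop:model}
Let $m\ge1$ and let $z_0$ be a real. There is a transitive model $N$ of ZFC with $z_0\in N$, all of whose elements are countable, such that for every quasi-order $\mathbb Q\in V^N_{\omega+\omega}$ and every $\mathbb Q$-generic filter $K$ over $N$, each $\Sigma^1_{m+1}$ formula with parameters in $N[K]$ has the same truth value in $N[K]$ and in $V$.
\end{proposition}

A scale on a set $U$ of pairs $(z,y)$ turns $U$ into the projection of a tree, and by (M5) any model containing the tree and $z$ contains a witness $y$ if $V$ does. Nothing makes this tree countable, however, and we need a model with countable elements in order to have generic filters. So we cut the tree down to a countable tree $T_d$ that handles the pairs computable from $d$, and form a model $N_d$ from it. A single $N_d$ is sure to find witnesses only below $d$. The cone theorem repairs this: the small sets of $N_d$ do not depend on $d$ on a cone, so a witness found using any large $d$ already lies in the extension of one fixed model.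

\subsection{The trees $T_d$ and the models $N_d$}

Let $U\subseteq\omega^\omega\times\omega^\omega$ be the set of $(n^\frown z,y)$ such that $n$ codes a $\Pi^1_m$ formula $\psi$ with two free real variables and $\psi(z,y)$ holds in $V$. The set $U$ is projective: truth of arithmetical formulas is projective uniformly in the code (there is a truth assignment for the subformulas that obeys the recursive clauses), and $m$ real quantifiers are put in front. Let $(\varphi_i)$ be a projective scale on $U$. For a real $d$ let
\[
U_d=\{(z,y)\in U:z\oplus y\le_Td\},
\]
a countable set. For $(z,y)\in U_d$ let $\varphi^d_i(z,y)$ be the rank of $\varphi_i(z,y)$ in the set $\varphi_i[U_d]$; it is a countable ordinal, and two pairs in $U_d$ have the same $\varphi_i^d$ if and only if they have the same $\varphi_i$. Put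
\[
T_d=\big\{\big(z{\restriction}n,\ y{\restriction}n,\ (\varphi^d_i(z,y))_{i<n}\big):n\in\omega,\ (z,y)\in U_d\big\},
\]
and let $\operatorname{proj}[T_d]$ be the set of $(z,y)$ for which some $f$ satisfies $(z{\restriction}n,y{\restriction}n,f{\restriction}n)\in T_d$ for all $n$. Then
\begin{equation}\label{eq:proj}
U_d\subseteq\operatorname{proj}[T_d]\subseteq U .
\end{equation}
For the first inclusion take $f(i)=\varphi_i^d(z,y)$. For the second, let $f$ witness $(z,y)\in\operatorname{proj}[T_d]$. For each $n$ choose $(z_n,y_n)\in U_d$ that agrees with $(z,y)$ below $n$ and has $\varphi^d_i(z_n,y_n)=f(i)$ for $i<n$. Then $(z_n,y_n)\to(z,y)$ and $\varphi_i(z_n,y_n)$ is constant for $n>i$, so $(z,y)\in U$ by the scale property.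

Fix an absolute injective coding $\langle\cdot\rangle$ of finite sequences of ordinals by ordinals that maps $\omega_1^{<\omega}$ into $\omega_1$. View a node of $T_d$ as the concatenation $t$ of its three parts, and let $A_d$ consist of the ordinals $\langle0^\frown t\rangle$ for $t\in T_d$ and $\langle1,n,z_0(n)\rangle$ for $n\in\omega$. The set $A_d\subseteq\omega_1$ is countable, hence bounded. Let
\[
N_d=L_{\omega_1}[A_d],
\]
and let $<_d$ be its canonical well-ordering. By Lemma~\ref{lem:LA}, $N_d$ is a transitive model of ZFC with countable elements, so $N_d\subseteq HC$, and it contains $T_d$ and $z_0$, which it decodes from $A_d$. Two properties make (D4) applicable.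

\emph{Invariance.} The set $U_d$, and with it $T_d$, $A_d$, $N_d$ and $<_d$, depend only on the Turing degree of $d$.

\emph{Definability.} The relations ``$u\in N_d$'' and ``$u<_dv$'' in $(d,u)$ and $(d,u,v)$ are definable over $HC$ with parameters. Indeed, $U$ and the comparisons $\varphi_i(z,y)\le\varphi_i(z',y')$ are projective, so by (D5) the set $U_d$ and the quasi-orders induced on it by the $\varphi_i$, all elements of $HC$, are definable from $d$. The map $\varphi_i^d$ is the rank function of such a quasi-order. Hence $d\mapsto A_d$ is definable over $HC$, and so is the map sending $(d,\beta)$ to $L_\beta[A_d]$ with its order, by recursion on $\beta<\omega_1$.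

Consequently, by (D5) and (D4), any property of $d$ that is expressed over $HC$ from these two relations and parameters in $HC$ holds on a cone or fails on a cone.

\subsection{Stability on a cone}

\begin{lemma}\label{lem:stable}
For every $k\in\omega$ there are a countable set $H_k$ and a real $d_k$ such that $V^{N_d}_{\omega+k}=H_k$ for all $d\ge_Td_k$.
\end{lemma}

\begin{proof}
We use induction on $k$, with $H_0=V_\omega$. Given $H_k\in HC$ and $d_k$, let $\mathcal B$ be the set of $B\subseteq H_k$ such that $B\in N_d$ for a cone of $d$. We show that $\mathcal P(H_k)\cap N_d=\mathcal B$ for a cone of $d$; then $H_{k+1}=\mathcal B$ works.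

\emph{$\mathcal B$ is countable.} For $B,B'\in\mathcal B$ put $B\sqsubset B'$ if $B<_dB'$ for a cone of $d$. This relation is irreflexive and transitive, because two cones contain a common cone. It is total: if $B\ne B'$ and $B<_dB'$ does not hold on a cone, it fails on a cone, and intersecting with the cones on which $B,B'\in N_d$ gives $B'<_dB$ on a cone. It is well-founded: for a descending sequence $(B_i)$, a single $d$ in all the relevant cones would give a $<_d$-descending sequence. Both $\mathcal B$ and $\sqsubset$ are definable over $HC$, since ``for a cone of $d$'' quantifies over reals. An enumeration of $H_k$ identifies subsets of $H_k$ with reals, and by (D5) it makes $\mathcal B$ a projective set with a projective well-ordering. By Lemma~\ref{lem:wo}, $\mathcal B$ is countable. Intersecting countably many cones, $\mathcal B\subseteq N_d$ for a cone of $d$. Also $\mathcal B\in HC$, so it may be used as a parameter.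

\emph{Nothing else appears.} Suppose that $\mathcal P(H_k)\cap N_d\subseteq\mathcal B$ does not hold on a cone. Then it fails on a cone, and for $d$ in that cone let $B_d$ be the $<_d$-least element of $(\mathcal P(H_k)\cap N_d)\setminus\mathcal B$. For each $h\in H_k$ there is a cone on which the truth value of ``$h\in B_d$'' is constant. As $H_k$ is countable, $B_d$ is equal to a fixed $B$ on a cone. Then $B\in N_d$ on a cone, so $B\in\mathcal B$, although $B=B_d\notin\mathcal B$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:model}}

Let $d_*$ compute every $d_k$, and let $N=N_{d_*}$ and $H=\bigcup_kH_k$. Then $V^{N_d}_{\omega+\omega}=H$ for all $d\ge_Td_*$. Let $\mathbb Q\in H$, let $K$ be $\mathbb Q$-generic over $N$, and let $R=\omega^\omega\cap N[K]$.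

\emph{Step 1: for every $d\ge_Td_*$, $K$ is generic over $N_d$ and $\omega^\omega\cap N_d[K]=R$.} Subsets of $\mathbb Q$ and of $\omega\times\omega\times\mathbb Q$ have rank below $\omega+\omega$, so $N_d$ and $N$ have the same ones, namely those in $H$. In particular they have the same dense sets. For $\tau\subseteq\omega\times\omega\times\mathbb Q$ let $a_\tau=\{(n,l):(n,l,r)\in\tau\text{ for some }r\in K\}$. If $\tau\in H$, then $a_\tau\in N_d[K]$. Conversely, if $\nu\in N_d$ is a name and $\nu_K$ is a real, let $\tau$ be the set of $(n,l,r)$ such that $r$ forces $\nu(n)=l$ over $N_d$; by (M1), $\tau\in N_d$, so $\tau\in H$, and $a_\tau=\nu_K$. Thus the reals of $N_d[K]$ are the reals of the form $a_\tau$ with $\tau\in H$, whatever $d\ge_Td_*$ is.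

\emph{Step 2: if $z\in R$ and $(z,y_0)\in U$ for some $y_0$, then $(z,y)\in U$ for some $y\in R$.} Let $d$ compute $d_*$, $z$ and $y_0$. By \eqref{eq:proj}, $(z,y_0)\in\operatorname{proj}[T_d]$, so the tree
\[
T_d(z)=\{(t,u):(z{\restriction}|t|,t,u)\in T_d\}
\]
has an infinite branch in $V$. By Step~1, $z\in N_d[K]$, so $T_d(z)\in N_d[K]$, and by (M5) it has a branch $(y,f)$ in $N_d[K]$. Then $y\in R$ by Step~1 and $(z,y)\in U$ by \eqref{eq:proj}.

\emph{Step 3: absoluteness.} We show by induction on $j\le m+1$ that $\Sigma^1_j$ formulas with parameters in $R$ have the same truth value in $(\omega,R)$ and in $V$; the same then holds for $\Pi^1_j$ formulas, by negation. For $j=0$ there are no real quantifiers. Consider $\exists y\,\psi(\vec z,y)$ with $\psi\in\Pi^1_j$, $j\le m$, and parameters $\vec z$ from $R$ and $\omega$. If it holds in $(\omega,R)$ with witness $y$, then $\psi(\vec z,y)$ holds in $V$ by the induction hypothesis. Suppose it holds in $V$. Code $\vec z$ by a single real $z\in R$ and add dummy quantifiers in front of the arithmetical part of $\psi$; this gives a $\Pi^1_m$ formula with code $n$ such that $(n^\frown z,y)\in U$ if and only if $V\models\psi(\vec z,y)$, for all $y$. By Step~2 there is $y\in R$ with $V\models\psi(\vec z,y)$,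 and $(\omega,R)\models\psi(\vec z,y)$ by the induction hypothesis. \qed

\section{The generic filter of subspaces}\label{sec:generic}

We prove Proposition~\ref{prop:core} under the standing assumption. Fix $p\in P$; we look for $q\leqslant p$.

\subsection{The model and the filter}

Let $\mathcal L$ be the finite list consisting of formulas defining $P$, $\leqslant$ and $\vartriangleleft$, the formulas $\Phi_{\mathrm I}$ and $\Phi_{\mathrm{II}}$, and the two formulas
\begin{align*}
\theta_1(r,(r_i)_i):\quad&\exists u\in P\,\big[u\leqslant r\wedge\forall i\ \forall v\in P\,\big(v\leqslant u\to\exists w\in P\,(w\leqslant v\wedge w\leqslant r_i)\big)\big],\\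
\theta_2(r,s,Y):\quad&\forall u\in P\,\big(u\leqslant r\to\exists y\in Y\ s^\frown y\vartriangleleft u\big),
\end{align*}
where $s\in X^{<\omega}$, $Y\subseteq X$, and $P,\leqslant,\vartriangleleft$ abbreviate their defining formulas. The formula $\theta_2$ is alternative ($\alpha$). The formula $\theta_1$ is what remains of Lemma~\ref{lem:basic}(b) when ``$u\leqslant^*r_i$'' is replaced by a consequence that mentions only $\leqslant$; this is why $\leqslant^*$ need not be definable.

By Lemma~\ref{lem:normal} fix $m\ge1$ such that every formula of $\mathcal L$ is equivalent to a $\Sigma^1_{m+1}$ formula over every $(\omega,R)$ with $R$ containing the constant sequences. Let $z_0$ code $X$, $p$ and all real parameters of the formulas in $\mathcal L$, and let $N$ be given by Proposition~\ref{prop:model}. Call a transitive model containing $z_0$ \emph{correct} if it agrees with $V$ on all instances of formulas of $\mathcal L$ with arguments in the model. Then $N[K]$ is correct for every $K$ generic over $N$ for a quasi-order in $V^N_{\omega+\omega}$, and $N$ itself is correct (take a one-element quasi-order).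

By correctness, the defining formulas evaluated in $N$ define $P\cap N$ and the restrictions of $\leqslant$ and $\vartriangleleft$, so these sets belong to $N$. Let $\mathbb P=(P\cap N,\leqslant)$; it is an element of $V^N_{\omega+\omega}$ and $p\in\mathbb P$. In $N$, the formulas $\theta_1,\theta_2$ say the same as in $V$, with $P$ replaced by $\mathbb P$. Fix a well-ordering $\prec$ of $\omega^\omega\cap N$ that belongs to $N$. By (M3) there is a $\mathbb P$-generic filter $G$ over $N$ with $p\in G$. It is countable in $V$, being a subset of $P\cap N\in N$.

Since $G$ is countable and directed, there are $p=g_0\geqslant g_1\geqslant\cdots$ in $G$ such that every $u\in G$ lies above some $g_i$: enumerate $G$ and let $g_{i+1}\in G$ be below $g_i$ and the $i$-th element. Lemma~\ref{lem:basic}(b) and (G1) give $q\in P$ with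
\begin{equation}\label{eq:q}
q\leqslant p,\qquad q\leqslant^*u\ \text{ for all }u\in G .
\end{equation}
By Lemma~\ref{lem:certificate} it suffices to find, for some hero $\eta$, a certificate for $\eta$ and $W_\eta$ with all $r_s\in G$.

\subsection{Three properties of $G$}

The quasi-order $\mathbb P$ need not be countably closed, since (G3) gives lower bounds only for $\leqslant^*$. Such a bound is enough for forcing.

\begin{lemma}\label{lem:noreals}
$N$ and $N[G]$ have the same reals.
\end{lemma}

\begin{proof}
Let $\tau\in N$ be a name with $\tau_G$ a real, and let $r_*\in G$ force that $\tau$ is a real. Let $D\in N$ be the set of $u\in\mathbb P$ for which there is a real $c\in N$ with $u\Vdash\tau(i)=c(i)$ for all $i$. We show that $D$ is dense below $r_*$. Then $G$ meets $D$, and $\tau_G=c\in N$ for the corresponding $c$.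

Let $r\leqslant r_*$ in $\mathbb P$. By (M2), choose in $N$ conditions $r\geqslant r_0\geqslant r_1\geqslant\cdots$ and a real $c$ with $r_i\Vdash\tau(i)=c(i)$. In $V$, Lemma~\ref{lem:basic}(b) gives $u\leqslant r$ with $u\leqslant^*r_i$ for all $i$, and for $v\leqslant u$ Lemma~\ref{lem:basic}(a) gives $w\leqslant v$ with $w\leqslant r_i$. So $\theta_1(r,(r_i)_i)$ holds in $V$, and by correctness in $N$: there is $u\in\mathbb P$ with $u\leqslant r$ such that, for each $i$, the conditions below $r_i$ are dense below $u$ in $\mathbb P$. These conditions force $\tau(i)=c(i)$, so $u$ does by (M2). Hence $u\in D$.
\end{proof}

\begin{lemma}\label{lem:density}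
Let $s\in X^{<\omega}$ and $Y\subseteq X$ with $Y\in N$. Suppose every $u\in G$ admits $y\in Y$ with $s^\frown y\vartriangleleft u$. Then there is $r\in G$ such that every $u\in P$ with $u\leqslant r$ admits $y\in Y$ with $s^\frown y\vartriangleleft u$.
\end{lemma}

\begin{proof}
Let $D$ be the set of $r\in\mathbb P$ such that either $N\models\theta_2(r,s,Y)$, or no $y\in Y$ satisfies $s^\frown y\vartriangleleft r$. Then $D\in N$, because $Y\in N$. It is dense: if $\theta_2(r,s,Y)$ fails in $N$, a witness $u\in\mathbb P$ below $r$ satisfies the second alternative. Take $r\in G\cap D$. The hypothesis excludes the second alternative, so $N\models\theta_2(r,s,Y)$, and by correctness $V\models\theta_2(r,s,Y)$.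
\end{proof}

In the next lemma $\sigma^\eta=\sigma^\eta_{G,\prec}$ is the partial strategy computed in $V$, for the restriction of $\prec$ to $G$. The point is that \eqref{eq:phi} holds for \emph{every} enumeration of $G$, so the answer does not depend on the generic object that supplies one, and $N[G]$ can find it by asking what is forced.

\begin{lemma}\label{lem:sigma}
$\sigma^{\mathrm I},\sigma^{\mathrm{II}}\in N[G]$.
\end{lemma}

\begin{proof}
Let $\mathbb C\in N$ be the set of finite partial functions from $\omega$ to $\omega^\omega\cap N$, ordered by reverse inclusion. Then $\mathbb P\times\mathbb C\in V^N_{\omega+\omega}$. By (M3), all elements of $N[G]$ are countable and every condition of $\mathbb C$ belongs to a filter $g$ that is $\mathbb C$-generic over $N[G]$. For such $g$, (M4) shows that $N[G][g]=N[G\times g]$ is correct. The union of $g$ maps $\omega$ onto $\omega^\omega\cap N$ by genericity, so $G$ has an enumeration in $N[G][g]$.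

The set of finite sequences $h$ of moves of $\Gamma_G$ and the set of moves $a$ belong to $N[G]$. Let $\chi(h,a)$ be the statement: there are an enumeration $e$ of $G$ and lifts $h^\#,a^\#$ such that $\Phi_\eta(e,o,h^\#,a^\#)$ holds for $o=\{(i,j):e_i\prec e_j\}$. For every enumeration $e\in N[G][g]$ and all lifts, $o\in N[G][g]$, and correctness and \eqref{eq:phi} give
\[
N[G][g]\models\Phi_\eta(e,o,h^\#,a^\#)\iff V\models\Phi_\eta(e,o,h^\#,a^\#)\iff a=\sigma^\eta(h).
\]
Since an enumeration exists, $N[G][g]\models\chi(h,a)$ if and only if $a=\sigma^\eta(h)$, for every generic $g$. It follows that $a=\sigma^\eta(h)$ if and only if the empty condition of $\mathbb C$ forces $\chi(h,a)$ over $N[G]$. Indeed, if it does, take any generic $g$. If it does not, some condition forces $\neg\chi(h,a)$ by (M2); take $g$ containing it. By the definability of forcing and Separation in $N[G]$, $\sigma^\eta\in N[G]$.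
\end{proof}

\subsection{The certificate}

By (D1) some player $\eta$ has a strategy in $\Gamma_G$ to reach $W_\eta$; let $\eta$ be the hero. By Lemma~\ref{lem:good}(iii), $\sigma=\sigma^\eta$ is a winning strategy in $V$, defined at all positions consistent with it at which the hero moves. We define by recursion on length a tree $S\subseteq X^{<\omega}$ and, for every opponent node $s\in S$, a position $h_s$ of $\Gamma_G$ that is consistent with $\sigma$, has $s$ as its sequence of points, and ends with a move of the hero; $r_s\in G$ denotes the subspace in that last move.
\begin{itemize}
\item $\emptyset\in S$. If $\eta=\mathrm I$, then $\emptyset$ is an opponent node and $h_\emptyset=(\sigma(\emptyset))$.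
\item If $s\in S$ is an opponent node, then $s^\frown x\in S$ if and only if $s^\frown x\vartriangleleft r_s$.
\item If $t\in S$ is a hero node and $u\in G$, let $h_{t,u}=h_s{}^\frown(x,u)$ if $t=s^\frown x$, and $h_{t,u}=(u)$ if $t=\emptyset$ (which occurs only for $\eta=\mathrm{II}$). This is a legal position, by the previous item, consistent with $\sigma$ and with the hero to move. Put $t^\frown y\in S$ if and only if there is $u\in G$ such that the point in the move $\sigma(h_{t,u})$ is $y$. For such $y$ take the $\prec$-least such $u$, and let $h_{t^\frown y}$ be $h_{t,u}$ followed by $\sigma(h_{t,u})$.
\end{itemize}

Condition (C1) holds by definition. For (C3), let $z\in[S]$ be any branch in $V$. The positions $h_s$, for the opponent nodes $s\subset z$, extend one another, since $h_{s^\frown x^\frown y}$ extends $h_s$. Their union is a play of $\Gamma_G$ that follows $\sigma$ and has outcome $z$, so $z\in W_\eta$.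

For (C2), let $t\in S$ be a hero node and $Y_t=\{y:t^\frown y\in S\}$. Every $u\in G$ admits $y\in Y_t$ with $t^\frown y\vartriangleleft u$, namely the point in $\sigma(h_{t,u})$, which is a legal move. The recursion involves no choices and uses only $X$, $G$, $\prec$, $\sigma$ and the restriction of $\vartriangleleft$ to $X^{<\omega}\times G$. All of these belong to $N[G]$, by Lemma~\ref{lem:sigma} in the case of $\sigma$, so $S\in N[G]$. As a subset of $\omega^{<\omega}$, $S$ is coded by a real, so $S\in N$ by Lemma~\ref{lem:noreals}, and $Y_t\in N$. Lemma~\ref{lem:density} gives $r_t\in G$ such that every $u\in P$ with $u\leqslant r_t$ admits $y\in Y_t$ with $t^\frown y\vartriangleleft u$. This is (C2).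

So $S,(r_s)_{s\in S}$ is a certificate for $\eta$ and $W_\eta$ with all $r_s\in G$. By \eqref{eq:q} and Lemma~\ref{lem:certificate}, either $\eta=\mathrm I$ and I has a strategy in $A_q$ to reach $\mathcal X$, or $\eta=\mathrm{II}$ and II has a strategy in $B_q$ to reach $X^\omega\setminus\mathcal X$. As $q\leqslant p$, this proves Proposition~\ref{prop:core}, and with it Theorem~\ref{thm:A}. \qed

\begin{remark}[use of the hypotheses]
Axiom (G3) enters through Lemma~\ref{lem:basic}(b), in the choice of $q$ and in Lemma~\ref{lem:noreals}; Example~\ref{ex:noG3} shows that it cannot be dropped. Axioms (G1) and (G2) enter through Lemmas~\ref{lem:basic} and~\ref{lem:certificate}, axiom (G5) through Lemma~\ref{lem:certificate}, and (G4) makes the tree of $\Gamma_G$ pruned. The countability of $X$ makes $\Gamma_G$ a game on a countable set and $S$ a real. The definability of $P$, $\leqslant$ and $\vartriangleleft$ is needed to write down $\mathcal L$, while $\leqslant^*$ is used only in $V$. PD determines $\Gamma_G$ and the comparison games and yields (D2)--(D4); the next section shows that it is necessary.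
\end{remark}

\section{The equivalence with PD}\label{sec:equivalence}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1)$\Rightarrow$(2) is Theorem~\ref{thm:A}.

(1)$\Rightarrow$(3). Given $p$ and $(\mathcal X_n)$, apply Proposition~\ref{prop:core} repeatedly to get $p\geqslant q_0\geqslant q_1\geqslant\cdots$ such that $q_n$ satisfies one of the two alternatives for $\mathcal X_n$. Lemma~\ref{lem:basic}(b) gives $q\leqslant p$ with $q\leqslant^*q_n$ for all $n$. Every $q'\leqslant^*q$, including $q$ itself, satisfies $q'\leqslant^*q_n$. By Lemma~\ref{lem:monotone}, $q'$ satisfies the same alternative for $\mathcal X_n$ as $q_n$, and it does not satisfy the other one.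

(2)$\Rightarrow$(4) and (3)$\Rightarrow$(4) hold because the one-point space is both analytic and projective.

(4)$\Rightarrow$(1). In the one-point space $A_p$ and $B_p$ are both the game on $\omega$ in which II plays $x_0$, I plays $y_0$, II plays $x_1$, and so on, without restrictions; thus II is the first mover. Given a projective set $A\subseteq\omega^\omega$, apply (4) to $\mathcal X=\omega^\omega\setminus A$. Either the second mover I has a strategy to reach $\omega^\omega\setminus A$, or the first mover II has a strategy to reach $A$. So the game with payoff $A$ is determined, and PD holds.
\end{proof}

\begin{thebibliography}{9}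

\bibitem{deRancourt}
No\'e de Rancourt,
\emph{Ramsey theory without pigeonhole principle and the adversarial Ramsey principle},
arXiv:1805.04954 (2018).

\bibitem{Moschovakis}
Moschovakis,
\emph{Descriptive Set Theory}.

\end{thebibliography}
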